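# Minimal covers of hypergraphs in which many edges share few vertices

## Throwing away superfluous edges: a first guess and small cases

A *hypergraph* is any family $\mathcal E$ of sets. Its members are the *edges*, and the elements of $\bigcup\mathcal E$ are the *vertices*. Nothing is assumed countable. A subfamily $\mathcal C\subseteq\mathcal E$ is a *cover* of $\mathcal E$ if $\bigcup\mathcal C=\bigcup\mathcal E$, and a cover is *minimal* if no proper subfamily of it is a cover.

Does every hypergraph have a minimal cover? The first guess is yes: as long as some edge is superfluous, throw it away, and stop when no edge is.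

One reformulation is used all the time. A vertex $v$ is *private* for $C\in\mathcal C$ (with respect to $\mathcal C$) if $C$ is the only member of $\mathcal C$ containing $v$. A cover $\mathcal C$ is minimal if and only if every member has a private vertex. Indeed, if $\mathcal C$ is minimal and $C\in\mathcal C$, then $\mathcal C\setminus\{C\}$ misses some vertex $v$, and $v$ is private for $C$. Conversely, if every member has a private vertex, a cover $\mathcal D\subseteq \mathcal C$ cannot omit any member.

**Finite hypergraphs.** The guess is right: the discarding process stops after finitely many steps.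

**An increasing chain of edges.** Let $\mathcal E=\{\{0,\dots,k\}:k\in\omega\}$. A cover of $\omega$ by these finite sets must be infinite, and in an infinite subfamily each member is contained in another member. So no member of a cover has a private vertex, and there is no minimal cover. The guess is wrong in general.

In this example any finite number of large edges share many vertices. So let us forbid that. Write $\mathbb N$ for the positive integers. The question is from Taras Banakh and Dominic van der Zypen, "Minimal covers of hypergraphs", arXiv:1808.08067 (2018):

> Suppose there are $n,m\in\mathbb N$ such that $|\bigcap\mathcal F|<m$ for every $n$-element subfamily $\mathcal F\subseteq\mathcal E$. Has $\mathcal E$ a minimal cover?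

The revised guess is again yes. Here are three tests.

**Lines in the plane.** Let $\mathcal E$ be the set of all lines in $\mathbb R^2$. Two lines share at most one point, so $n=m=2$ works. One parallel class is a minimal cover. So is the set of all lines through the origin, since every point other than the origin is private for its line.

**Graphs.** Let all edges have exactly two elements, so that $n=1$, $m=3$ works. Using Zorn's lemma, take a maximal set $M$ of pairwise disjoint edges. Each vertex $w$ outside $\bigcup M$ lies in some edge $g_w$, and by maximality the other end of $g_w$ lies in $\bigcup M$. Let $\mathcal C$ consist of all $g_w$, and of those edges of $M$ that have an end lying in no $g_w$. An edge of $M$ that was left out has both ends in edges $g_w$, so $\mathcal C$ is a cover. The vertex $w$ is private for $g_w$. An edge of $M$ that was kept has an end in no $g_w$, and this end is private because the edges of $M$ are disjoint. So $\mathcal C$ is minimal, whatever the cardinality of the graph.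

**The case $m=1$.** Here $n$ edges never have a common vertex, so every vertex lies in fewer than $n$ edges. This will be Lemma 3 below.

The answer is indeed positive.

**Theorem 1.** If there are $n,m\in\mathbb N$ such that $|\bigcap\mathcal F|<m$ for every $n$-element $\mathcal F\subseteq\mathcal E$, then $\mathcal E$ has a minimal cover.

The source lists three known results that may be used: (a) the answer is positive when $\mathcal E$ and $\bigcup\mathcal E$ are countable; (b) a minimal cover exists if every vertex lies in finitely many edges; (c) a minimal cover exists if $\sup\{|E|:E\in\mathcal E\}<\omega$. The proof below needs none of them, and it works in ZFC.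

## Systems, and the case of finite degrees

During the proof we shall cover some vertices, forget them, and go on with fewer edges. So we separate the vertices that must be covered from the edges.

**Definition (system).** A *system* $(U,E)$ is a set $U$ and a family $E$ of sets with $U\subseteq\bigcup E$. For $T\subseteq U$ and $C\subseteq E$ put $C_T=\{e\in C:T\subseteq e\}$, and $C_u=C_{\{u\}}$. A subfamily $C\subseteq E$ is an *irredundant cover* of $(U,E)$ if $U\subseteq\bigcup C$ and every $e\in C$ has a private vertex *in $U$*, that is, some $u\in U$ with $C_u=\{e\}$.

Edges may stick out of $U$. For example, if $E$ is the set of lines in $\mathbb R^2$ and $U$ is the $x$-axis, then $\{U\}$ is an irredundant cover of $(U,E)$, and so is the set of vertical lines. A minimal cover of $\mathcal E$ is exactly an irredundant cover of $(\bigcup\mathcal E,\mathcal E)$.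

**Lemma 3 (finite degrees).** If $(U,E)$ is a system and $E_u$ is finite for every $u\in U$, then $(U,E)$ has an irredundant cover.

*Proof.* Call $C\subseteq E$ a cover if $U\subseteq \bigcup C$. Let $\mathcal K$ be a nonempty chain of covers under inclusion. For $u\in U$ the sets $C_u$, $C\in\mathcal K$, are finite, nonempty, and form a chain, so one of them is least. Any edge in the least one belongs to every $C\in\mathcal K$, so $\bigcap\mathcal K$ covers $u$. Thus $\bigcap\mathcal K$ is a cover. As $E$ itself is a cover, Zorn's lemma gives an inclusion-minimal cover $C$. For $e\in C$ the family $C\setminus\{e\}$ is not a cover, so it misses some $u\in U$, and then $C_u=\{e\}$. $\square$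

**Where this stops.** Let $K_\omega$ be the hypergraph of all two-element subsets of $\omega$. The families
$$D_k=\{\{0,j\}:j\ge k\}\cup\{\{i,j\}:1\le i<j\},\qquad k\ge 1,$$
are covers forming a decreasing chain, but their intersection misses the vertex $0$. Discarding one edge at a time fails even more badly. List the edges in order type $\omega$ and discard each edge in turn if the remaining ones still cover. At each step only finitely many edges have gone, so every vertex still has infinite degree, and the current edge is discarded. In the end nothing is left. The trouble is exactly at vertices of infinite degree: a decreasing sequence of infinite sets $C_u$ can have empty intersection.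

So we look for a way to thin out $E$ until all degrees are finite, with a measure of progress.

## A rank for vertices, and admissible systems

**Definition (rank).** Let $(U,E)$ be a system. Put $U^\infty_E=\{u\in U:E_u\text{ is infinite}\}$, and for $u\in U$ let
$$r_E(u)=\sup\{|T|:u\in T\subseteq U,\ T\text{ finite},\ E_T\text{ infinite}\},\qquad \sup\emptyset=0.$$

The set $U$ is understood from the context. If $E_T$ is infinite for some $T\ni u$ then $E_u\supseteq E_T$ is infinite, so $r_E(u)=0$ if and only if $E_u$ is finite.

*Examples.* For lines in $\mathbb R^2$ every point has rank $1$: a point lies on infinitely many lines, two points on one line. For circles in $\mathbb R^2$ every point has rank $2$: two points lie on infinitely many circles, three points on at most one. In $K_\omega$ all ranks are $1$. For planes in $\mathbb R^3$ all ranks are infinite, since any number of collinear points lie in infinitely many planes. In the increasing chain $\{\{0,\dots,k\}:k\in\omega\}$ all ranks are infinite as well.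

**Definition (admissible).** A system $(U,E)$ is *admissible* if

* **(A)** $r_E(u)<\omega$ for every $u\in U$;
* **(B)** every infinite $\mathcal F\subseteq E$ contains a finite nonempty $F$ such that $\bigcap F\cap U^\infty_E$ is countable.

"Countable" includes finite. Admissibility passes down: if $(U,E)$ is admissible, $U'\subseteq U$, $E'\subseteq E$ and $U'\subseteq\bigcup E'$, then $(U',E')$ is admissible and $r_{E'}\le r_E$ on $U'$. Indeed, a set $T\subseteq U'$ with $E'_T$ infinite also has $E_T$ infinite, which gives the inequality and (A). Also $(U')^\infty_{E'}\subseteq U^\infty_E$, so the set $F$ that (B) provides for $(U,E)$ serves for $(U',E')$. We call this property *heredity*.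

**Theorem 2.** Every admissible system has an irredundant cover. In particular, $\mathcal E$ has a minimal cover if

* (A) for every vertex $v$ there is $k_v\in\mathbb N$ such that each finite set $T\ni v$ of vertices with $|T|>k_v$ lies in only finitely many edges, and
* (B) every infinite family of edges contains a finite nonempty subfamily whose intersection contains only countably many vertices of infinite degree.

The second sentence is the first one for $(\bigcup\mathcal E,\mathcal E)$, since its condition (A) says $r_{\mathcal E}(v)\le k_v$.

**Theorem 1 follows from Theorem 2.** If $T$ is a finite set of vertices with $|T|\ge m$, then $|\mathcal E_T|<n$, since otherwise $n$ edges would share $T$. Hence $r_{\mathcal E}\le m-1$, which is (A). An infinite family of edges contains $n$ edges, whose intersection has fewer than $m$ elements, which is (B). $\square$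

Theorem 2 contains result (b), where $r\equiv0$ and $U^\infty=\emptyset$, and result (c), where $r\le\sup|E|$ and each single edge is finite. Its hypothesis is satisfied in cases where that of Theorem 1 is not. For $k\ge1$ let $H_k$ be the family of all $(k+1)$-element subsets of a countably infinite set, and take the disjoint union of all $H_k$. The vertices of $H_k$ have rank $k$ and all edges are finite, so the system is admissible. But for given $n,m$ there are $n$ edges of $H_m$ whose intersection has exactly $m$ elements when $n\ge2$; and when $n=1$ any edge of $H_m$ has $m+1$ elements.

The increasing chain has only finite edges, so (B) holds there, and it has no minimal cover. Hence (A) cannot be dropped from Theorem 2. For the same reason, even for $n=1$, the bound $|\bigcap\mathcal F|<m$ in Theorem 1 cannot be weakened to "$\bigcap\mathcal F$ is finite".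

## How a well-chosen subfamily lowers the rank

Go back to $K_\omega$, where all ranks are $1$. Choose one edge $e_i\ni i$ for each vertex $i$. A careless choice is $e_i=\{0,i\}$ for $i\ge 1$ and $e_0=\{0,1\}$: the vertex $0$ still has infinite degree and still rank $1$, so nothing was gained by our measure. A better choice is $e_i=\{i,i+1\}$, or any $e_i=\{i,k_i\}$ with $k_i>i$. Then $j\in e_i$ forces $i\le j$, so every degree is finite. The better choice meets the set $\{0,\dots,i\}$ of vertices already treated in $\{i\}$, a set contained in *infinitely many* edges. That is the principle for all ranks: choose $e_i$ so that what it shares with the old vertices is a set contained in infinitely many edges of $E$. Then, if many chosen edges share a set $T$, the set $T$ can be enlarged by a new vertex $v_i$ and still lie in infinitely many edges of $E$.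

Suppose such a thinned family $E^*$ has been found. Vertices outside $\bigcup E^*$ must be covered by other edges, and the two covers must not spoil each other. The right order is to cover these leftover vertices *first*, and then to delete everything that got covered.

**Lemma 4 (gluing).** Let $(U,E)$ be a system, $E^*\subseteq E$, $S^\circ=U\setminus\bigcup E^*$, let $C^\circ$ be an irredundant cover of $(S^\circ,E)$, and let $U^*=U\setminus(S^\circ\cup\bigcup C^\circ)$. Then $U^*\subseteq\bigcup E^*$. The private vertices in $S^\circ$ of the members of $C^\circ$ lie in no member of $E^*$, and $U^*\cap\bigcup C^\circ=\emptyset$.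

*Proof.* A vertex of $U^*$ lies in $U\setminus S^\circ\subseteq\bigcup E^*$. A vertex of $S^\circ$ lies in no member of $E^*$ by definition of $S^\circ$. The last equality is the definition of $U^*$. $\square$

So edges chosen later, from $E^*$, miss the old private vertices, and edges chosen earlier miss all vertices of $U^*$, where the later private vertices are.

We use induction on cardinality. For an infinite cardinal $\kappa$ let $Q(\kappa)$ be the statement: *every admissible system $(U,E)$ with $|E|\le\kappa$ has an irredundant cover.*

**Lemma 5 (key lemma).** Let $(U,E)$ be admissible, $\kappa=\max(|E|,\omega)$, and assume $Q(\kappa')$ for all infinite cardinals $\kappa'<\kappa$. Then there are $E^*\subseteq E$ and $C^\circ\subseteq E$ such that, with $S^\circ=U\setminus\bigcup E^*$: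

1. $C^\circ$ is an irredundant cover of $(S^\circ,E)$;
2. if $T\subseteq U$ is finite, nonempty and $E^*_T$ is infinite, then $E_{T\cup\{w\}}$ is infinite for some $w\in U\setminus T$.

Consequently $r_{E^*}(u)<r_E(u)$ for all $u\in U\cap\bigcup E^*$ with $r_E(u)>0$.

*Proof of the consequence.* Here $r_{E^*}(u)$ is computed with sets $T\subseteq U$; sets with $E^*_T$ infinite automatically lie in $\bigcup E^*$. If $r_{E^*}(u)=0$ there is nothing to prove. Otherwise $r_{E^*}(u)\le r_E(u)<\omega$, so the supremum is attained by some $T\ni u$ with $|T|=r_{E^*}(u)$ and $E^*_T$ infinite. Property 2 gives $w\notin T$ with $E_{T\cup\{w\}}$ infinite, so $r_E(u)\ge|T|+1$. $\square$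

## The key lemma implies Theorem 2

We prove $Q(\kappa)$ for all infinite $\kappa$ by induction. Assume $Q(\kappa')$ for all infinite $\kappa'<\kappa$ (for $\kappa=\omega$ this assumes nothing), and let $(U,E)$ be admissible with $|E|\le\kappa$.

**Step 1: iterate the key lemma.** The purpose is to lower the ranks until they vanish. Put $(U_0,E_0)=(U,E)$. Given an admissible $(U_k,E_k)$ with $E_k\subseteq E$, apply Lemma 5 to it. This is allowed, because $\max(|E_k|,\omega)\le\kappa$. Let $E_{k+1}\subseteq E_k$ be the resulting family $E_k^*$, let $C_k\subseteq E_k$ be the resulting $C^\circ$, and put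
$$S_k=U_k\setminus\bigcup E_{k+1},\qquad U_{k+1}=U_k\setminus\Bigl(S_k\cup\bigcup C_k\Bigr).$$
By Lemma 4, $U_{k+1}\subseteq\bigcup E_{k+1}$, so $(U_{k+1},E_{k+1})$ is a system, and it is admissible by heredity.

**Step 2: in the limit all degrees are finite.** Let $U_\omega=\bigcap_kU_k$, $E_\omega=\bigcap_kE_k$, and let $r_k$ be the rank function of $(U_k,E_k)$. Let $u\in U_\omega$. Then $u\in U_k\cap\bigcup E_{k+1}$ for each $k$. If $r_k(u)>0$, then Lemma 5, followed by heredity from $U_k$ to $U_{k+1}$, gives $r_{k+1}(u)<r_k(u)$. If $r_k(u)=0$, then $r_{k+1}(u)=0$ by heredity. Since $r_0(u)$ is finite, $r_k(u)=0$ for all large $k$, so $(E_k)_u$ is finite for all large $k$. The sets $(E_k)_u$ are decreasing in $k$, and nonempty because $U_k\subseteq\bigcup E_k$. So they are eventually constant, and $(E_\omega)_u=\bigcap_k(E_k)_u$ is finite and nonempty. Thus $(U_\omega,E_\omega)$ is a system with finite degrees, and Lemma 3 gives it an irredundant cover $C_\omega$. Put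
$$C=C_\omega\cup\bigcup_{k<\omega}C_k.$$

**Step 3: $C$ covers $U$.** A vertex of $U_\omega$ is covered by $C_\omega$. Any other vertex lies in $U_k\setminus U_{k+1}$ for some $k$, hence in $S_k\cup\bigcup C_k$, and $C_k$ covers $S_k$.

**Step 4: $C$ is irredundant.** Let $e\in C_k$ with $k<\omega$, and let $p\in S_k$ be private for $e$ with respect to $C_k$. For $k<j\le\omega$ we have $C_j\subseteq E_j\subseteq E_{k+1}$, and $p\in S_k$ lies in no member of $E_{k+1}$. For $j<k$ we have $p\in U_k\subseteq U_{j+1}$, which is disjoint from $\bigcup C_j$. So the only member of $C$ containing $p$ is $e$.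

Now let $e\in C_\omega$, with private vertex $p\in U_\omega$ with respect to $C_\omega$. For every $k<\omega$ we have $p\in U_{k+1}$, so $p\notin\bigcup C_k$. Again $C_p=\{e\}$.

This proves $Q(\kappa)$. Since every admissible system has $|E|\le\kappa$ for some infinite $\kappa$, Theorem 2 follows, once Lemma 5 is proved. (Under the hypothesis of Theorem 1, $r_0\le m-1$, so after $m-1$ steps all degrees are finite.) $\square$

## Countably many edges: traces on the old vertices

Here we prove Lemma 5 for $\kappa=\omega$, that is, for countable $E$. Write $U^\infty=U^\infty_E$.

**Step 1: $U^\infty$ is countable.** This allows a list of order type at most $\omega$. For $u\in U^\infty$ the family $E_u$ is infinite, so (B) gives a finite nonempty $F\subseteq E_u$ with $\bigcap F\cap U^\infty$ countable, and $u$ lies in this set. There are only countably many finite $F\subseteq E$, so $U^\infty$ is a countable union of countable sets.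

**Step 2: choose the edges.** Enumerate $U^\infty=\{v_i:i<\theta\}$, $\theta\le\omega$, without repetition, and let $N_i=\{v_j:j\le i\}$. The edges in the infinite family $E_{v_i}$ have only finitely many traces $e\cap N_i$ on the finite set $N_i$. So there is $X_i\subseteq N_i$ with $e\cap N_i=X_i$ for infinitely many $e\in E_{v_i}$. Let $e_i$ be one of these edges. Then
$$v_i\in X_i=e_i\cap N_i,\qquad E_{X_i}\text{ is infinite.}\tag{1}$$
Put $E^*=\{e_i:i<\theta\}$.

**Step 3: property 2.** Let $T\subseteq U$ be finite and nonempty with $E^*_T$ infinite. Then $E_t$ is infinite for each $t\in T$, so $T\subseteq U^\infty$. Also $T\subseteq e_i$ for infinitely many $i$. For all but finitely many of these $i$ we have $T\subseteq N_i$ and $v_i\notin T$. For such $i$, (1) gives $T\cup\{v_i\}\subseteq X_i$, so $E_{T\cup\{v_i\}}$ is infinite. Take $w=v_i$.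

**Step 4: property 1.** As $v_i\in e_i$ for all $i$, the set $S^\circ=U\setminus\bigcup E^*$ contains no vertex of $U^\infty$. So all $E_u$, $u\in S^\circ$, are finite, and Lemma 3 for $(S^\circ,E)$ gives $C^\circ$. This settles $\kappa=\omega$. $\square$

## Uncountably many edges: where the trace argument stops

From now on $\kappa>\omega$, so $|E|=\kappa$. The obvious continuation is to list $U^\infty$ as $\{v_\xi:\xi<\theta\}$ with $\theta$ an ordinal, put $N_\xi=\{v_\eta:\eta\le\xi\}$, and choose $e_\xi$ as before. Once $N_\xi$ is infinite, this can stop at the choice of the trace. List the vertices of $K_\omega$ as $1,2,3,\dots,0$, in order type $\omega+1$. At the last stage $N_\omega=\omega$, the edges containing $0$ have the traces $\{0,k\}$, and each trace occurs only once. No trace is contained in infinitely many edges.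

To repeat the argument we need three things at stage $\xi$: each relevant edge has a *finite* trace on $N_\xi$; there are *more* edges at $v_\xi$ than there are finite subsets of $N_\xi$; and a vertex $u$ is in $e_\xi\setminus N_\xi$ for only finitely many $\xi$. We get the first and third by enlarging $N_\xi$ to a set closed under suitable operations. The second will hold only for part of the vertices; the rest will be cut into pieces with fewer than $\kappa$ edges, where the induction hypothesis $Q$ works.

Two examples show the two kinds of vertices. In a disjoint union of $\omega_1$ copies of $K_\omega$, every vertex has countable degree, and one should simply treat each copy separately. In $K_{\omega_1}$, the family of all two-element subsets of $\omega_1$, every degree is $\omega_1$, whereas before stage $\omega_1$ only countably many vertices have been treated, so there are always enough edges.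

We use these textbook facts for an infinite cardinal $\mu$: a set of size at most $\mu$ has at most $\mu$ finite subsets; a union of at most $\mu$ sets of size at most $\mu$ has size at most $\mu$. For an ordinal $\alpha$, $|\alpha|+\omega$ means the infinite cardinal $\max(|\alpha|,\omega)$.

### Closed sets

We treat vertices and edges as elements of disjoint sets (replace $u$ by $(0,u)$ and $e$ by $(1,e)$ if necessary). For $N\subseteq U^\infty\cup E$ and an edge $e$, the notation $e\cap N$ always means $e\cap N\cap U^\infty$.

**Definition (closed).** A set $N\subseteq U^\infty\cup E$ is *closed* if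

* **(c1)** for every finite nonempty $F\subseteq N\cap E$ with $\bigcap F\cap U^\infty$ countable, $\bigcap F\cap U^\infty\subseteq N$;
* **(c2)** for every finite nonempty $T\subseteq N\cap U^\infty$ with $E_T$ finite, $E_T\subseteq N$.

*Example.* In $K_{\omega_1}$ the closed sets are exactly $A\cup[A]^2$ with $A\subseteq\omega_1$, where $[A]^2$ is the set of edges with both ends in $A$. Indeed (c1) puts the ends of each edge of $N$ into $N$, and (c2) matters only for $|T|=2$, where $E_T=\{T\}$, since $E_T$ is infinite for $|T|=1$ and empty for $|T|\ge3$.

The set $\emptyset$ is closed. The union of a nonempty chain of closed sets is closed, because a finite subset of the union lies in one member of the chain. Intersections of closed sets are closed and $U^\infty\cup E$ is closed, so every $Y\subseteq U^\infty\cup E$ has a least closed superset $\mathrm{cl}(Y)$, and $Y\subseteq Y'$ implies $\mathrm{cl}(Y)\subseteq\mathrm{cl}(Y')$. Moreover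
$$|\mathrm{cl}(Y)|\le|Y|+\omega.\tag{2}$$
To see this, put $Y_0=Y$ and let $Y_{i+1}$ be $Y_i$ together with all sets that (c1) and (c2) require for finite subsets of $Y_i$. There are at most $|Y_i|+\omega$ finite subsets, and each contributes a countable set, so $|Y_{i+1}|\le|Y_i|+\omega$. The set $\bigcup_iY_i$ is closed, has size at most $|Y|+\omega$, and is contained in $\mathrm{cl}(Y)$.

**Lemma 6.** Let $N$ be closed.

* **(F1)** If $u\in U^\infty\setminus N$, then $E_u\cap N$ is finite.
* **(F2)** If $e\in E\setminus N$, then $e\cap N$ is finite.

*Proof.* (F1) If $E_u\cap N$ is infinite, (B) gives a finite nonempty $F\subseteq E_u\cap N$ with $\bigcap F\cap U^\infty$ countable. By (c1) this set is contained in $N$. It contains $u$, so $u\in N$, a contradiction.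

(F2) If $e\cap N$ is infinite, choose $u\in e\cap N$ and, using that $r_E(u)$ is finite by (A), a set $T\subseteq e\cap N$ with $u\in T$ and $|T|=r_E(u)+1$. By definition of the rank $E_T$ is finite, so $E_T\subseteq N$ by (c2). But $e\in E_T$, a contradiction. $\square$

So each of (A) and (B) turns into one finiteness statement about the boundary of a closed set.

### A chain of closed sets, and two kinds of vertices

**Step 1: the chain.** We cut $E$ into layers of size less than $\kappa$. Let $E=\{f_\alpha:\alpha<\kappa\}$. We claim that there is an increasing chain $(M_\alpha)_{\alpha\le\kappa}$ of closed sets, continuous (that is, $M_\lambda=\bigcup_{\alpha<\lambda}M_\alpha$ for limit $\lambda$), with $M_0=\emptyset$, $f_\alpha\in M_{\alpha+1}$, $|M_\alpha|\le|\alpha|+\omega$, and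

* **(c3)** if $v\in M_{\alpha+1}\cap U^\infty$ and $|E_v|\le|\alpha|+\omega$, then $E_v\subseteq M_{\alpha+1}$.

Given $M_\alpha$, put $P_0=\mathrm{cl}(M_\alpha\cup\{f_\alpha\})$,
$$P_{i+1}=\mathrm{cl}\Bigl(P_i\cup\bigcup\{E_v:v\in P_i\cap U^\infty,\ |E_v|\le|\alpha|+\omega\}\Bigr),\qquad M_{\alpha+1}=\bigcup_{i<\omega}P_i.$$
If $|P_i|\le|\alpha|+\omega$, then at most $|\alpha|+\omega$ sets of size at most $|\alpha|+\omega$ are added, so $|P_{i+1}|\le|\alpha|+\omega$ by (2). Hence $|M_{\alpha+1}|\le|\alpha|+\omega$. The set $M_{\alpha+1}$ is closed as a union of a chain, and (c3) holds because $v\in P_i$ implies $E_v\subseteq P_{i+1}$. At limits $\lambda$ take unions; these are closed and of size at most $|\lambda|+\omega$. Since $f_\alpha\in M_{\alpha+1}$ for all $\alpha<\kappa$, we have $E\subseteq M_\kappa$.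

**Step 2: when is a vertex finished?** For $u\in U$ let
$$\rho(u)=\min\{\alpha\le\kappa:E_u\subseteq M_\alpha\}.$$
As $E_u\ne\emptyset=M_0$, we have $\rho(u)\ge1$. If $\rho(u)=\alpha+1$, then the last edges of $u$ appear in the layer $M_{\alpha+1}\setminus M_\alpha$, no later layer can touch $u$, and $u$ can be covered inside that layer. If $\rho(u)$ is a limit, no layer finishes $u$. Put
$$B=\{u\in U:\rho(u)\text{ is a limit ordinal}\}.$$

*Examples.* In $\omega_1$ disjoint copies of $K_\omega$, with the chain just constructed, $M_{\alpha+1}$ is $M_\alpha$ together with the whole copy containing $f_\alpha$: closedness brings in the ends of $f_\alpha$, and (c3) then brings in all edges at these ends, hence the whole copy. So every $\rho(u)$ is a successor and $B=\emptyset$. In $K_{\omega_1}$ each $M_\alpha$ with $\alpha<\omega_1$ is countable while all $E_u$ are uncountable, so $\rho(u)=\omega_1$ for every $u$, and $B=U$.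

**Lemma 7.** Let $u\in B$ and $\lambda=\rho(u)$. Then $u\in U^\infty\cap M_\beta$ for some $\beta<\lambda$, and $|E_u|>|\alpha|+\omega$ for all $\alpha<\lambda$.

*Proof.* If $E_u$ were finite, then $E_u\subseteq M_\lambda=\bigcup_{\alpha<\lambda}M_\alpha$ would give $E_u\subseteq M_\alpha$ for some $\alpha<\lambda$, against the choice of $\lambda$. So $u\in U^\infty$. If $u\notin M_\lambda$, then $E_u=E_u\cap M_\lambda$ is finite by (F1), a contradiction. So $u\in M_\lambda$, and by continuity $u\in M_\beta$ for some $\beta<\lambda$.

Let $\alpha<\lambda$ and $\gamma=\max(\alpha,\beta)$. As $\lambda$ is a limit, $\gamma+1<\lambda$, so $E_u\not\subseteq M_{\gamma+1}$, while $u\in M_\beta\subseteq M_{\gamma+1}$. By (c3), $|E_u|>|\gamma|+\omega\ge|\alpha|+\omega$. $\square$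

**Step 3: list $B$ so that every vertex has many edges compared with its place.** For $v\in B$ let $a(v)=\min\{\alpha:v\in M_\alpha\}$. By Lemma 7, $a(v)<\rho(v)$, and hence $|E_v|>|a(v)|+\omega$. Well-order $B$ first by $a(v)$ and, among vertices with equal $a(v)$, by any well-order. This gives an enumeration $B=\{v_\xi:\xi<\theta\}$ without repetition such that $\eta\le\xi$ implies $a(v_\eta)\le a(v_\xi)$. Then $\{v_\eta:\eta\le\xi\}\subseteq M_{a(v_\xi)}$, so $|\xi|\le|M_{a(v_\xi)}|\le|a(v_\xi)|+\omega$, and
$$|\xi|+\omega\le|a(v_\xi)|+\omega<|E_{v_\xi}|.\tag{3}$$

### The family $E^*$ and property 2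

We repeat the trace argument along $B$ only.

**Step 4: choose the edges.** By recursion on $\xi<\theta$ let
$$N_\xi=\mathrm{cl}\bigl(\{v_\eta:\eta\le\xi\}\cup\{e_\eta:\eta<\xi\}\bigr).$$
Note that the edges already chosen are included too. By (2) and (3), $|N_\xi|\le|\xi|+\omega<|E_{v_\xi}|$, so $|E_{v_\xi}\setminus N_\xi|=|E_{v_\xi}|>|\xi|+\omega$. Each $e\in E_{v_\xi}\setminus N_\xi$ has a finite trace $e\cap N_\xi$ by (F2), and $N_\xi$ has at most $|\xi|+\omega$ finite subsets. If every finite set were the trace of only finitely many of these edges, there would be at most $|\xi|+\omega$ such edges in total. Hence there is a finite $X_\xi\subseteq N_\xi\cap U^\infty$ such that $e\cap N_\xi=X_\xi$ for infinitely many $e\in E_{v_\xi}\setminus N_\xi$. Let $e_\xi$ be one of these. Since $v_\xi\in e_\xi\cap N_\xi$,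
$$e_\xi\notin N_\xi,\qquad v_\xi\in X_\xi=e_\xi\cap N_\xi,\qquad E_{X_\xi}\text{ is infinite.}\tag{4}$$
For $\eta<\xi$ we have $e_\eta\in N_\xi$ and $e_\xi\notin N_\xi$, so the edges $e_\xi$ are distinct. Put $E^*=\{e_\xi:\xi<\theta\}$. Then $B\subseteq\bigcup E^*$.

*Example.* In $K_{\omega_1}$ a trace that is taken infinitely often on edges at $v_\xi$ must be $\{v_\xi\}$. So $e_\xi=\{v_\xi,w_\xi\}$ with $w_\xi\notin N_\xi$. If $w_\xi=u$, then $u\in N_\eta$ for all $\eta>\xi$, because $e_\xi\in N_\eta$ and $N_\eta$ is closed. So each $u$ is $w_\xi$ for at most one $\xi$, and all degrees in $E^*$ are at most $2$.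

The next lemma says in general that a vertex is met before its turn only finitely often. It replaces "$T\subseteq N_i$ for all but finitely many $i$" from the countable case.

**Lemma 8.** For each $u\in U^\infty$ the set $\{\xi<\theta:u\in e_\xi,\ u\notin N_\xi\}$ is finite.

*Proof.* Otherwise choose $\xi_0<\xi_1<\cdots$ in it. The family $\{e_{\xi_i}:i<\omega\}$ is infinite, as the $e_\xi$ are distinct. By (B) it contains a finite nonempty $F$ with $\bigcap F\cap U^\infty$ countable, and $u\in\bigcap F\cap U^\infty$. Choose $j$ larger than all $i$ with $e_{\xi_i}\in F$. Then $F\subseteq N_{\xi_j}$, so $u\in N_{\xi_j}$ by (c1). But $u\notin N_{\xi_j}$, a contradiction. $\square$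

**Step 5: property 2.** Let $T\subseteq U$ be finite and nonempty with $E^*_T$ infinite. Then $E_t$ is infinite for every $t\in T$, so $T\subseteq U^\infty$. Also $T\subseteq e_\xi$ for infinitely many $\xi$. Apply Lemma 8 to each of the finitely many $t\in T$: for all but finitely many of these $\xi$ we have $T\subseteq N_\xi$, hence $T\subseteq e_\xi\cap N_\xi=X_\xi$ by (4). The $v_\xi$ are distinct, so we can choose such a $\xi$ with $v_\xi\notin T$. Then $T\cup\{v_\xi\}\subseteq X_\xi$, and $E_{T\cup\{v_\xi\}}\supseteq E_{X_\xi}$ is infinite. Take $w=v_\xi$.

### The family $C^\circ$ and property 1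

**Step 6: cover the remaining vertices layer by layer.** Let $S^\circ=U\setminus\bigcup E^*$. Since $B\subseteq\bigcup E^*$ and $\rho\ge1$, every $u\in S^\circ$ has a successor $\rho(u)\le\kappa$; as $\kappa$ is a limit ordinal, $\rho(u)=\alpha+1$ with $\alpha<\kappa$. For $\alpha<\kappa$ let
$$L_\alpha=E\cap(M_{\alpha+1}\setminus M_\alpha),\qquad S_\alpha=\{u\in S^\circ:\rho(u)=\alpha+1\},$$
so $S^\circ=\bigcup_{\alpha<\kappa}S_\alpha$. By recursion on $\alpha$, when $C_\beta$ is defined for $\beta<\alpha$, put
$$S'_\alpha=S_\alpha\setminus\bigcup_{\beta<\alpha}\bigcup C_\beta.$$
For $u\in S'_\alpha$ we have $E_u\subseteq M_{\alpha+1}$ and $E_u\not\subseteq M_\alpha$, so some edge of $L_\alpha$ contains $u$. Hence $(S'_\alpha,L_\alpha)$ is a system, admissible by heredity. Moreover $|L_\alpha|\le|M_{\alpha+1}|\le|\alpha|+\omega<\kappa$, because $\kappa$ is an uncountable cardinal. By $Q(|\alpha|+\omega)$ the system has an irredundant cover $C_\alpha\subseteq L_\alpha$. Let $C^\circ=\bigcup_{\alpha<\kappa}C_\alpha$.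

**Step 7: $C^\circ$ is an irredundant cover of $(S^\circ,E)$.** A vertex $u\in S_\alpha$ either lies in $S'_\alpha$ and is covered by $C_\alpha$, or lies in $\bigcup C_\beta$ for some $\beta<\alpha$. So $C^\circ$ covers $S^\circ$. Let $e\in C_\alpha$, and let $p\in S'_\alpha\subseteq S^\circ$ be private for $e$ with respect to $C_\alpha$. For $\beta<\alpha$, $p\notin\bigcup C_\beta$ by definition of $S'_\alpha$. For $\beta>\alpha$, the family $C_\beta\subseteq L_\beta$ is disjoint from $M_\beta\supseteq M_{\alpha+1}\supseteq E_p$, so no member of $C_\beta$ contains $p$. Hence $C^\circ_p=\{e\}$.

This is property 1. Lemma 5 is proved, and with it Theorems 2 and 1. $\blacksquare$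

## Under CH, condition (B) cannot be dropped

We saw on the increasing chain that (A) is needed in Theorem 2. The next example concerns (B): it shows that, under CH, (B) cannot be dropped, and that "countable" in (B) cannot be relaxed to "of size $\le\omega_1$".

**Proposition 9.** Assume CH. There is a hypergraph with countably many edges and at most $\omega_1$ vertices in which any two vertices lie in only finitely many common edges, and which has no minimal cover.

An *almost disjoint family* on $\omega$ is a family of infinite subsets of $\omega$, any two distinct members of which have finite intersection; for example, any partition of $\omega$ into infinite sets. Say that $X\subseteq\omega$ is *almost covered* by $A_1,\dots,A_k$ if $X\setminus(A_1\cup\dots\cup A_k)$ is finite; for $k=0$ this means that $X$ is finite.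

*Proof.* **Step 1: an almost disjoint family that catches every infinite set.** By CH, list the infinite subsets of $\omega$ as $X_\xi$, $\xi<\omega_1$. We build an increasing sequence of countably infinite almost disjoint families $\mathcal A_\xi$, $\xi<\omega_1$. Let $\mathcal A_0$ be a partition of $\omega$ into infinitely many infinite sets, and take unions at limits. Given $\mathcal A_\xi=\{B_0,B_1,\dots\}$, if $X_\xi$ is almost covered by finitely many members of $\mathcal A_\xi$, let $\mathcal A_{\xi+1}=\mathcal A_\xi$. Otherwise all sets $X_\xi\setminus(B_0\cup\dots\cup B_k)$ are infinite, so we can choose distinct $a_k\in X_\xi\setminus(B_0\cup\dots\cup B_k)$ for $k=0,1,\dots$, and we add the set $\{a_0,a_1,\dots\}$. It is infinite and contained in $X_\xi$, and it meets $B_i$ only in some of $a_0,\dots,a_{i-1}$, so it is almost disjoint from each $B_i$. Let $\mathcal A=\bigcup_{\xi<\omega_1}\mathcal A_\xi$. This is an infinite almost disjoint family with at most $\omega_1$ members and $\bigcup\mathcal A=\omega$, and every infinite $X\subseteq\omega$ either contains a member of $\mathcal A$ or is almost covered by finitely many members of $\mathcal A$.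

**Step 2: the hypergraph.** Take $\mathcal A$ as the set of vertices, and as edges the sets $e_i=\{A\in\mathcal A:i\in A\}$, $i\in\omega$. Two vertices $A\ne A'$ lie together only in edges $e_i$ with $i\in A\cap A'$, a finite set of indices. So $r\le1$ and (A) holds. There are at most $\omega_1$ vertices, so (B) with "of size $\le\omega_1$" in place of "countable" also holds.

**Step 3: there is no minimal cover.** Suppose $\mathcal C$ is one, and choose $C\subseteq\omega$ such that $i\mapsto e_i$ is a bijection from $C$ to $\mathcal C$. Every vertex $A$ lies in some $e_i$ with $i\in C$, so every $A\in\mathcal A$ meets $C$, and $\omega\setminus C$ contains no member of $\mathcal A$. By Step 1, $\omega\setminus C$ is almost covered by some $A_1,\dots,A_k\in\mathcal A$, with $k=0$ if $\omega\setminus C$ is finite.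

Let $A\in\mathcal A\setminus\{A_1,\dots,A_k\}$. Up to finitely many elements, $A\setminus C$ is contained in $(A\cap A_1)\cup\dots\cup(A\cap A_k)$, which is finite. So $A\setminus C$ is finite and $A\cap C$ is infinite. Thus $A$ lies in infinitely many members of $\mathcal C$ and is not private for any of them. Hence all private vertices are among $A_1,\dots,A_k$. Distinct members of $\mathcal C$ have distinct private vertices, so $|C|=|\mathcal C|\le k$, and $C$ is finite. Then $\omega=C\cup(\omega\setminus C)$ is itself almost covered by $A_1,\dots,A_k$. As $\mathcal A$ is infinite, there is $B\in\mathcal A\setminus\{A_1,\dots,A_k\}$. All but finitely many elements of the infinite set $B$ lie in $A_1\cup\dots\cup A_k$, although $B$ meets each $A_i$ in a finite set. This is a contradiction. $\square$
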